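\title{Zeros of the Rudin--Shapiro polynomials on the unit circle: a $2$-adic approach}

\begin{abstract}
We show that the Rudin--Shapiro polynomials $P_k$ and $Q_k$ have no zero on the unit circle when $k$ is even, and that for odd $k$ the only such zeros are $-1$ for $P_k$ and $1$ for $Q_k$. The proof is $2$-adic. Near each of its zeros other than $-1$, the polynomial $P_k(z)$ is a nonzero multiple of $P_2(z^{2^j})$ plus a small error, for a suitable $j$, and an identity for the cubic $P_2$ then shows that $\alpha$ and $1/\alpha$ are never both zeros of $P_k$ unless $\alpha=-1$. The same estimates give the degrees of the irreducible factors of $P_k$ over $\mathbb{Q}_2$ and the $2$-adic valuation of the resultant of $P_k$ (with the factor $1+z$ removed when $k$ is odd) and its reciprocal polynomial.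
\end{abstract}

\section{Introduction}\label{sec:intro}

The Rudin--Shapiro polynomials are defined by $P_0=Q_0=1$ and
\begin{equation}\label{eq:rec}
P_{k+1}(z)=P_k(z)+z^{2^k}Q_k(z),\qquad Q_{k+1}(z)=P_k(z)-z^{2^k}Q_k(z)\qquad(k\ge 0).
\end{equation}
Both $P_k$ and $Q_k$ have degree $n-1$, where $n=2^k$, and all their coefficients are $\pm1$. The first few are
\[
P_1=1+z,\quad Q_1=1-z,\quad P_2=1+z+z^2-z^3,\quad Q_2=1+z-z^2+z^3 .
\]
On the unit circle $\partial D=\{z\in\mathbb{C}:|z|=1\}$ the parallelogram law applied to \eqref{eq:rec} gives $|P_{k+1}|^2+|Q_{k+1}|^2=2(|P_k|^2+|Q_k|^2)$, hence $|P_k|^2+|Q_k|^2=2n$. The mean of $|P_k|^2$ over the circle is the sum of the squares of the coefficients, which is $n$, so $|P_k|^2$ never exceeds twice its mean. The identity gives no lower bound: it only says that $P_k$ vanishes exactly where $|Q_k|$ reaches the largest possible value $\sqrt{2n}$. Such points exist, since $P_k(-1)=Q_k(1)=0$ for odd $k$. The following question is posed by Erd\'elyi \cite{Erdelyi}: \emph{are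 these the only zeros of $P_k$ and $Q_k$ on the unit circle?}

One would guess that they are. The equation $P_k(e^{it})=0$ consists of two real equations in one real unknown, so a solution should have a reason, and at $z=\pm1$ there is one: the imaginary part vanishes identically. It is known that $P_k$ and $Q_k$ cannot vanish at a root of unity other than $\pm1$. We shall not use this fact, and it does not settle the question by itself, because a polynomial with coefficients $\pm1$ may have zeros on the circle that are not roots of unity. For instance, $z^4-z^3-z^2-z+1=z^2(t^2-t-3)$ with $t=z+1/z$. The root $t=\frac12(1-\sqrt{13})\in(-2,2)$ gives two zeros on $\partial D$; they are not roots of unity, because the conjugate $\frac12(1+\sqrt{13})$ exceeds $2$, whereas all conjugates of $\zeta+1/\zeta$ lie in $[-2,2]$ when $\zeta$ is a root of unity.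

The guess is correct.

\begin{theorem}\label{thm:circle}
If $k$ is odd, the only zero of $P_k$ on $\partial D$ is $-1$ and the only zero of $Q_k$ on $\partial D$ is $1$. If $k$ is even, neither $P_k$ nor $Q_k$ has a zero on $\partial D$.
\end{theorem}

A zero $\alpha\in\partial D$ of a real polynomial comes with the zero $\bar\alpha=1/\alpha$. We prove that, apart from $-1$ for odd $k$, no zero $\alpha$ of $P_k$, on the circle or off it, has $1/\alpha$ as a second zero. This statement is algebraic, and it can be examined in any algebraically closed field of characteristic zero. To state the full result we need some notation. For a polynomial $g$ with $g(0)\ne0$ let $g^*(z)=z^{\deg g}g(1/z)$ be its reciprocal polynomial. Put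
\[
F_k=\begin{cases}P_k,& k \text{ even},\\ P_k/(1+z),& k\text{ odd},\end{cases}
\qquad
J_k=\{\,j: 0\le j\le k-2,\ j\equiv k \pmod 2\,\}.
\]
Let $K$ be an algebraic closure of $\mathbb{Q}_2$ and $v$ the extension to $K$ of the $2$-adic valuation, with $v(2)=1$. Recall that the resultant of $f=a\prod_{i=1}^d(z-\alpha_i)$ and a polynomial $g$ of degree $e$ is $\operatorname{Res}(f,g)=a^e\prod_i g(\alpha_i)$; it is an integer when $f,g\in\mathbb{Z}[z]$.

\begin{theorem}\label{thm:main}
Let $k\ge0$.
\begin{enumerate}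
\item[(a)] In $\mathbb{Q}[z]$, $\gcd(P_k,P_k^*)=1$ if $k$ is even and $\gcd(P_k,P_k^*)=1+z$ if $k$ is odd.
\item[(b)] Over $\mathbb{Q}_2$ we have $F_k=\pm\prod_{j\in J_k}f_j$, where the $f_j$ are pairwise distinct monic irreducible polynomials, $\deg f_j=3\cdot2^j$, and every root $\alpha\in K$ of $f_j$ satisfies $v(\alpha-1)=1/(3\cdot2^j)$. All zeros of $P_k$ and $Q_k$ in $\mathbb{C}$ are simple. Every irreducible factor of $P_k$ over $\mathbb{Q}$ other than $1+z$ has degree $\sum_{j\in S}3\cdot2^j$ for some nonempty $S\subseteq J_k$.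
\item[(c)] $v\bigl(\operatorname{Res}(F_k,F_k^*)\bigr)=2^{k+1}-k-2$ if $k$ is even, and $v\bigl(\operatorname{Res}(F_k,F_k^*)\bigr)=2^{k+1}-2k-2$ if $k$ is odd.
\end{enumerate}
\end{theorem}

For example, (b) says that $P_2$ and $F_3$ are irreducible over $\mathbb{Q}$, and that an irreducible factor of $P_4$ over $\mathbb{Q}$ has degree $3$, $12$ or $15$.

The prime $2$ suits the recursion in three ways: the exponents double, two steps of \eqref{eq:rec} at $z=1$ multiply the pair $(P,Q)$ by $2$, and $P_k\equiv(z-1)^{n-1}$ modulo $2$. The last fact puts all zeros of $P_k$ in the disc $v(z-1)>0$ of $K$, where repeated squaring drives $z$ toward $1$. Sections~\ref{sec:alg} and~\ref{sec:val} set up the algebra and the valuation. Section~\ref{sec:small} shows the argument for $k=2,3,4$. Section~\ref{sec:approx} proves the approximation of $P_k$ by $P_2$, from which Section~\ref{sec:zeros} derives (b) and Section~\ref{sec:recip} derives (a) and (c).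

\section{Transfer matrices and the reduction to a greatest common divisor}\label{sec:alg}

Let
\[
H=\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad D(t)=\begin{pmatrix}1&0\\0&t\end{pmatrix},\qquad
T_i(w)=HD(w^{2^{i-1}})\cdots HD(w^2)\,HD(w),
\]
with $T_0=I$, and let $(A_i,B_i)$ be the first row of $T_i$. One step of \eqref{eq:rec} multiplies the column $(P_k,Q_k)^{\top}$ by $HD(z^{2^k})$, so $i$ steps starting from level $j$ multiply it by $T_i(z^{2^j})$. The first row of this relation reads
\begin{equation}\label{eq:transfer}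
P_{j+i}(z)=A_i(w)P_j(z)+B_i(w)Q_j(z),\qquad w=z^{2^j},
\end{equation}
and $j=0$ gives $P_i=A_i+B_i$. Splitting off the two rightmost steps and multiplying them out, we get
\begin{equation}\label{eq:T2}
T_i(w)=T_{i-2}(w^4)\,T_2(w)\quad(i\ge2),\qquad
T_2(w)=\begin{pmatrix}1+w^2& w(1-w^2)\\ 1-w^2& w(1+w^2)\end{pmatrix}.
\end{equation}

The two known facts about $P_k$ and $Q_k$ that we need have short proofs.

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $k$ is odd, then $P_k(-1)=0$.
\item[(b)] If $k\ge1$, then $Q_k(z)=(-1)^{k+1}P_k^*(-z)$. The map $\alpha\mapsto-1/\alpha$ is a bijection from the zeros of $P_k$ to the zeros of $Q_k$ that preserves multiplicities.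
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $j=1$, $i=k-1$, $z=-1$ in \eqref{eq:transfer}. Then $w=1$ and $T_{i}(1)=H^{i}=2^{i/2}I$, because $H^2=2I$ and $i$ is even. So $P_k(-1)=2^{i/2}P_1(-1)=0$.

(b) For $k=1$ we have $P_1^*(-z)=1-z=Q_1(z)$. Suppose that $Q_k(z)=\epsilon P_k^*(-z)$ with $\epsilon=\pm1$ and $k\ge1$, so that $n=2^k$ is even. Then $Q_k^*(z)=\epsilon z^{n-1}(-1/z)^{n-1}P_k(-z)=-\epsilon P_k(-z)$. From \eqref{eq:rec}, $P_{k+1}^*(z)=z^nP_k^*(z)+Q_k^*(z)$, so
\[
P_{k+1}^*(-z)=\epsilon z^nQ_k(z)-\epsilon P_k(z)=-\epsilon Q_{k+1}(z).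
\]
This proves the identity by induction. If $P_k=\pm\prod_\alpha(z-\alpha)$, then all $\alpha$ are nonzero since $P_k(0)=1$, and $Q_k=\pm\prod_\alpha(1+\alpha z)$, which gives the bijection.
\end{proof}

The passage between $\mathbb{C}$ and $K$ rests on one remark. If $f,g\in\mathbb{Q}[z]$ are nonzero and $G=\gcd(f,g)$ in $\mathbb{Q}[z]$, then $G$ divides $f$ and $g$, and $G=Uf+Vg$ with $U,V\in\mathbb{Q}[z]$. Hence in every field containing $\mathbb{Q}$ the common zeros of $f$ and $g$ are exactly the zeros of $G$. We shall determine $G$ from its zeros in $K$ and use it in $\mathbb{C}$.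

\begin{proof}[Proof of Theorem~\ref{thm:circle}, given Theorem~\ref{thm:main}(a)]
For $k=0$ both polynomials equal $1$. Let $k\ge1$ and let $\alpha\in\partial D$ be a zero of $P_k$. Since $P_k$ has real coefficients, $P_k(1/\alpha)=P_k(\bar\alpha)=0$, so $\alpha$ is a common zero of $P_k$ and $P_k^*$, hence a zero of their greatest common divisor. By Theorem~\ref{thm:main}(a), $k$ is odd and $\alpha=-1$; conversely $-1$ is a zero for odd $k$ by Lemma~\ref{lem:basic}(a). The map $\alpha\mapsto-1/\alpha$ of Lemma~\ref{lem:basic}(b) preserves $\partial D$ and sends $-1$ to $1$, which gives the statement for $Q_k$.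
\end{proof}

\section{The valuation on the disc around $1$}\label{sec:val}

We recall the properties of $v:K\to\mathbb{Q}\cup\{\infty\}$ that we use. It satisfies $v(a)=\infty$ only for $a=0$, $v(ab)=v(a)+v(b)$ and $v(a+b)\ge\min(v(a),v(b))$. If one term of a finite sum has strictly smaller valuation than all the others, the sum has the valuation of that term. On $\mathbb{Q}_2^\times$ the values are integers, and every rational number $a/b$ is a value on $K$, namely $v(\pi^a)$ with $\pi^b=2$. The extension of $v$ from $\mathbb{Q}_2$ to $K$ is unique, so $v(\sigma a)=v(a)$ for every automorphism $\sigma$ of $K$ over $\mathbb{Q}_2$. If $v(z)\ge0$ and $R\in\mathbb{Z}[z]$, then $v(R(z))\ge0$. If $v(z-1)>0$, then $v(z)=0$ and $v(1/z-1)=v(z-1)$.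

For $c\in\mathbb{R}\cup\{\infty\}$ we write $O(2^c)$ for an element of $K$, or a matrix with all entries, of valuation at least $c$; a larger $c$ means a smaller error. Products satisfy $O(2^a)O(2^b)=O(2^{a+b})$, and for $c\ge0$ a product of matrices of the form $I+O(2^c)$ has the same form.

The recursion evaluates at $z,z^2,z^4,\dots$, so we need to know how squaring moves a point of the disc.

\begin{lemma}\label{lem:square}
Let $r=v(a-1)>0$. If $r<1$, then $v(a+1)=r$ and $v(a^2-1)=2r$. If $r\ge1$, then $v(a+1)\ge1$ and $v(a^2-1)\ge r+1$.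
\end{lemma}

\begin{proof}
Write $a+1=(a-1)+2$ and $a^2-1=(a-1)(a+1)$.
\end{proof}

Far from $1$, the reduction modulo $2$ determines the valuations of $P_j$ and $Q_j$.

\begin{lemma}\label{lem:mod2}
\begin{enumerate}
\item[(a)] If $r=v(z-1)>0$ and $(2^j-1)r<1$, then $v(P_j(z))=v(Q_j(z))=(2^j-1)r$.
\item[(b)] Every zero $\alpha\in K$ of $P_k$ satisfies $v(\alpha-1)>2^{-k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
All $2^j$ coefficients of $P_j$ and $Q_j$ are odd, and $(z-1)(1+z+\dots+z^{2^j-1})=z^{2^j}-1\equiv(z-1)^{2^j}$ modulo $2$. So each of $P_j,Q_j$ has the form $(z-1)^{2^j-1}+2R(z)$ with $R\in\mathbb{Z}[z]$. In (a) the first term has valuation $(2^j-1)r<1$ and the second has valuation at least $1$. In (b) we have $k\ge1$. Moreover $v(\alpha)\ge0$, since otherwise the leading term $\pm\alpha^{n-1}$ would have strictly smaller valuation than all other terms of $P_k(\alpha)$. Then $(\alpha-1)^{n-1}=-2R(\alpha)$ gives $v(\alpha-1)\ge1/(n-1)>2^{-k}$.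
\end{proof}

Lemma~\ref{lem:mod2} ignores the signs of the coefficients, so it cannot suffice: $1+z+z^2+z^3$ is congruent to $P_2$ modulo $2$ and has all its zeros on $\partial D$. The signs enter through the cubic $P_2$ and the matrix $T_2$.

\section{The cases $k=2,3,4$}\label{sec:small}

For $k=2$ the theorem follows from the identity
\begin{equation}\label{eq:P2}
P_2(w)+w^3P_2(1/w)=(1+w+w^2-w^3)+(w^3+w^2+w-1)=2w(1+w).
\end{equation}
A common zero of $P_2$ and $P_2^*$ would be $0$ or $-1$, and $P_2(0)=1$, $P_2(-1)=2$. The $2$-adic version of this argument tolerates errors: $P_2(w)$ and $P_2(1/w)$ cannot both be very small.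

\begin{lemma}\label{lem:P2}
Let $s=v(w-1)>0$.
\begin{enumerate}
\item[(a)] If $s\ne\frac13$, then $v(P_2(w))=\min(1,3s)$.
\item[(b)] If $s=\frac13$ and $v(P_2(w))>\frac43$, then $v(P_2(1/w))=\frac43$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) With $y=w-1$ we have $P_2(1+y)=2-2y^2-y^3$. The three terms have valuations $1$, $1+2s>1$ and $3s\neq1$.

(b) By Lemma~\ref{lem:square}, $v(2w(1+w))=1+\frac13$. Now \eqref{eq:P2} expresses $w^3P_2(1/w)$ as the difference of a term of valuation $\frac43$ and a term of larger valuation.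
\end{proof}

The general proof applies this lemma to $w=z^{2^j}$, once $P_k(z)$ has been written as a nonzero multiple of $P_2(w)+\eta$ with $v(\eta)>\frac43$. Two kinds of error make up $\eta$. The first appears for $k=3$ and the second for $k=4$.

\begin{example}[$k=3$: the steps before $T_2$]\label{ex:3}
Take $j=1$, $i=2$, $w=z^2$ in \eqref{eq:transfer} and write $1-z=(1+z)-2z$:
\[
P_3(z)=(1+w^2)(1+z)+w(1-w^2)(1-z)=P_2(w)(1+z)-2zw(1-w^2).
\]
Since $1-w^2=(1+z)(1-z)(1+z^2)$, division by $1+z$ gives
\[
F_3(z)=P_2(z^2)-2z^3(1-z)(1+z^2)=1+z^2-2z^3+3z^4-2z^5+z^6 .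
\]
Let $\alpha\in K$ be a zero of $F_3$ and $x=\alpha-1$, so $v(x)>0$. We have $F_3(1+X)\equiv X^6$ modulo $2$ and $F_3(1)=2$, hence $x^6=-2+2xR(x)$ with $R\in\mathbb{Z}[X]$, and $v(x)=\frac16$. For every $z$ with $v(z-1)=\frac16$, Lemma~\ref{lem:square} gives $v(z^2-1)=v(z^2+1)=\frac13$, so the error $2z^3(1-z)(1+z^2)$ has valuation $1+\frac16+\frac13=\frac32>\frac43$. At $z=\alpha$ this gives $v(P_2(\alpha^2))=\frac32$, and Lemma~\ref{lem:P2}(b) gives $v(P_2(\alpha^{-2}))=\frac43$. At $z=1/\alpha$ the main term therefore dominates the error, and $v(F_3(1/\alpha))=\frac43$. In particular $F_3(1/\alpha)\ne0$.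

Summing over the six zeros gives $v(\operatorname{Res}(F_3,F_3^*))=8$. A direct computation confirms this. We have $F_3-F_3^*=2z(1-z)(1+z)(1-z+z^2)$, and $F_3(0)=1$, $F_3(1)=2$, $F_3(-1)=10$, while $F_3(\omega)=4-3\omega+3\omega^2=1$ when $\omega^2=\omega-1$ (so $\omega^3=-1$). Thus $|\operatorname{Res}(F_3,F_3^*)|=2^6\cdot1\cdot2\cdot10\cdot1=2^8\cdot5$. In the same way \eqref{eq:P2} gives $|\operatorname{Res}(P_2,P_2^*)|=2^3|P_2(0)P_2(-1)|=2^4$. Both values agree with Theorem~\ref{thm:main}(c).
\end{example}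

\begin{example}[$k=4$: the steps after $T_2$]\label{ex:4}
Let $v(z-1)=\frac13$ and $u=z^4$. By \eqref{eq:transfer} with $j=i=2$,
\[
P_4(z)=(1+u^2)P_2(z)+u(1-u^2)Q_2(z)=2P_2(z)+(u^2-1)\bigl(P_2(z)-uQ_2(z)\bigr).
\]
Lemma~\ref{lem:square} gives $v(z^2-1)=\frac23$, $v(u-1)=\frac43$ and $v(u^2-1)\ge\frac73$. Both $P_2(z)$ and $Q_2(z)$ have the form $(z-1)^3+2R(z)$, so they are $O(2^1)$. Therefore $P_4(z)=2\bigl(P_2(z)+O(2^{7/3})\bigr)$: once $u$ is close to $1$, the remaining steps act almost as a power of $2$. As in Example~\ref{ex:3}, if $\alpha$ is a zero of $P_4$ with $v(\alpha-1)=\frac13$, then $v(P_4(1/\alpha))=1+\frac43$.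
\end{example}

\section{Approximating $P_k$ by $P_2$}\label{sec:approx}

Fix $z$ with $v(z-1)>0$ and follow the points $z^{2^l}$. While $z^{2^l}$ is far from $1$, Lemma~\ref{lem:mod2} controls the pair $(P_l,Q_l)$. Once it is close to $1$, the steps act almost as scalars. Only two consecutive steps lie between these regimes, and they contribute $T_2(w)$. We begin with the late steps.

\begin{lemma}\label{lem:late}
Let $i\ge0$ be even and $v(u-1)\ge c\ge1$. Then $T_i(u)=2^{i/2}\bigl(I+O(2^c)\bigr)$.
\end{lemma}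

\begin{proof}
With $\delta=(u^2-1)/2$, formula \eqref{eq:T2} gives
\[
\tfrac12T_2(u)-I=\begin{pmatrix}\delta&-u\delta\\-\delta&(u-1)+u\delta\end{pmatrix},
\]
and $v(\delta)\ge c$ by Lemma~\ref{lem:square}. So $T_2(u)=2(I+O(2^c))$. The same lemma shows $v(u^4-1)\ge c$, and induction on $i$ with $T_i(u)=T_{i-2}(u^4)T_2(u)$ finishes the proof.
\end{proof}

Both hypotheses are needed. For odd $i$ the matrix $T_i(1)=2^{(i-1)/2}H$ is not scalar; this is why only indices $j\equiv k\pmod 2$ occur in Theorem~\ref{thm:main}. If $v(u-1)=c<1$, then $v(\delta)=2c-1<c$, and for $c\le\frac12$ the matrix $\frac12T_2(u)$ is not even congruent to $I$ modulo the elements of positive valuation. Lemma~\ref{lem:late} becomes available for $u=w^4$ as soon as $v(w-1)\ge\frac14$.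

\begin{lemma}\label{lem:middle}
Let $i\ge2$ be even and $v(w-1)\ge\frac14$. Then $T_i(w)=2^{i/2-1}\bigl(T_2(w)+O(2^{3/2})\bigr)$. In particular,
\[
P_i(w)=2^{i/2-1}\bigl(P_2(w)+O(2^{3/2})\bigr),\qquad B_i(w)=2^{i/2-1}\bigl(w(1-w^2)+O(2^{3/2})\bigr).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:square}, $v(w^2-1)\ge\frac12$ in both of its cases; applied to $a=w^2$, it gives $v(w^2+1)\ge\frac12$. Hence $T_2(w)=O(2^{1/2})$ and $v(w^4-1)\ge1$. By \eqref{eq:T2} and Lemma~\ref{lem:late} with $c=1$,
\[
T_i(w)=2^{i/2-1}\bigl(I+O(2^1)\bigr)T_2(w)=2^{i/2-1}\bigl(T_2(w)+O(2^{3/2})\bigr).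
\]
The last statement follows from the first row and $P_i=A_i+B_i$.
\end{proof}

It remains to handle the early steps, that is, the vector $(P_j(z),Q_j(z))$ in \eqref{eq:transfer}. If $Q_j(z)$ were equal to $P_j(z)$, we would have $P_k(z)=P_j(z)P_{k-j}(w)$ exactly. The two differ by a multiple of $2$, which is small compared with $P_j(z)$ as long as $v(w-1)<1$.

\begin{proposition}\label{prop:approx}
Let $j\in J_k$ and $2^{-j-2}\le r<2^{-j}$. Let $v(z-1)=r$ and $w=z^{2^j}$. Then $v(w-1)=2^jr$, $v(P_j(z))=(2^j-1)r$, and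
\[
P_k(z)=2^{(k-j)/2-1}P_j(z)\bigl(P_2(w)+\eta\bigr),\qquad v(\eta)\ge\tfrac{11}8 .
\]
\end{proposition}

\begin{proof}
Put $s=2^jr\in[\frac14,1)$ and $i=k-j$, an even number with $i\geq2$. Since $2^lr<1$ for $0\le l<j$, each of the $j$ squarings doubles the valuation by Lemma~\ref{lem:square}, so $v(w-1)=s$, and likewise $v(w^2-1)=2s$. Since $(2^j-1)r<s<1$, Lemma~\ref{lem:mod2}(a) gives $v(P_j(z))=(2^j-1)r$; in particular $P_j(z)\neq0$.

Write $Q_j(z)=(1+\theta)P_j(z)$. For $j=0$ we have $\theta=0$. For $j\ge1$, \eqref{eq:rec} gives $P_j-Q_j=2z^{2^{j-1}}Q_{j-1}$, and Lemma~\ref{lem:mod2}(a) gives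
\[
v(\theta)=1+(2^{j-1}-1)r-(2^j-1)r=1-\tfrac s2 .
\]
By \eqref{eq:transfer}, $P_k(z)=P_j(z)\bigl(P_i(w)+\theta B_i(w)\bigr)$. Divide the bracket by $2^{i/2-1}$ and apply Lemma~\ref{lem:middle}. The first term becomes $P_2(w)+O(2^{3/2})$. The second has valuation at least
\[
1-\tfrac s2+\min\bigl(2s,\tfrac32\bigr)=\min\bigl(1+\tfrac32s,\ \tfrac52-\tfrac s2\bigr)\ge\tfrac{11}8,
\]
because $s\ge\frac14$ gives $1+\frac32s\ge\frac{11}8$ and $s<1$ gives $\frac52-\frac s2>2$.
\end{proof}

The bound $\frac{11}8$ exceeds both thresholds in Lemma~\ref{lem:P2}, namely $1$ in (a) and $\frac43$ in (b). The admissible range $\frac14\le s<1$ has ratio $4$, and $j$ runs through $J_k$ in steps of $2$, so the ranges of $r$ fit together without gaps: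
\begin{equation}\label{eq:tile}
\bigcup_{j\in J_k}\bigl[2^{-j-2},2^{-j}\bigr)=
\begin{cases}[2^{-k},1),&k\text{ even},\\[2pt] [2^{-k},\frac12),&k\text{ odd},\end{cases}
\end{equation}
and the union is disjoint.

\section{The zeros of $P_k$ in $K$}\label{sec:zeros}

Put $\rho_j=1/(3\cdot2^j)$, a point of the interval $(2^{-j-2},2^{-j})$. We can now compute $v(P_k(z))$ on the whole disc $v(z-1)\ge2^{-k}$, except at the radii $\rho_j$.

\begin{proposition}\label{prop:val}
Let $r=v(z-1)$.
\begin{enumerate}
\item[(a)] If $j\in J_k$, $2^{-j-2}\le r<2^{-j}$ and $r\ne\rho_j$, then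
\[
v(P_k(z))=\frac{k-j}2-1+(2^j-1)r+\min(1,3\cdot2^jr).
\]
\item[(b)] If $k$ is even and $r\ge1$, then $v(P_k(z))=\frac k2$.
\item[(c)] If $k$ is odd and $r\ge\frac12$, then $v(P_k(z))=\frac{k-1}2+v(z+1)$.
\end{enumerate}
Consequently, every zero $\alpha\in K$ of $P_k$, other than $-1$ when $k$ is odd, satisfies $v(\alpha-1)=\rho_j$ for some $j\in J_k$.
\end{proposition}

\begin{proof}
(a) In Proposition~\ref{prop:approx} we have $v(w-1)=2^jr\ne\frac13$, so $v(P_2(w))=\min(1,3\cdot2^jr)\le1<v(\eta)$ by Lemma~\ref{lem:P2}(a).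

(b) By Lemma~\ref{lem:late} with $c=1$, $P_k(z)=A_k(z)+B_k(z)=2^{k/2}(1+O(2^1))$.

(c) For $z=-1$ both sides are infinite by Lemma~\ref{lem:basic}(a), so let $z\ne-1$. Put $i=k-1$ and $w=z^2$. By Lemma~\ref{lem:square}, $v(z+1)\ge\frac12$, so $c=v(w-1)=r+v(z+1)$ is at least $1$. Lemma~\ref{lem:late} gives $v(A_i(w))=\frac i2$ and $v(B_i(w))\ge\frac i2+c$. In $P_k(z)=A_i(w)(1+z)+B_i(w)(1-z)$ the first term has valuation $\frac i2+v(z+1)$, and the second has valuation at least $\frac i2+v(z+1)+2r$, which is larger.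

For the last statement, $v(\alpha-1)>2^{-k}$ by Lemma~\ref{lem:mod2}(b). By \eqref{eq:tile}, either $v(\alpha-1)=\rho_j$ for some $j\in J_k$ or one of (a)--(c) applies to $z=\alpha$. In the latter case $v(P_k(\alpha))$ is finite unless $k$ is odd and $\alpha=-1$.
\end{proof}

To count the zeros at each radius, we compare the formula in (a) with the factored form of $P_k$. As $r$ grows past the radius of a zero, that zero stops contributing to the growth of $v(P_k(z))$, so the drop in slope at $\rho_j$ counts the zeros there. For $k=4$, for instance, (a) and (b) give $15r$ on $[\frac1{16},\frac1{12})$, then $1+3r$ on $(\frac1{12},\frac13)$, then the constant $2$: twelve zeros at radius $\frac1{12}$ and three at radius $\frac13$.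

\begin{lemma}\label{lem:count}
For each $j\in J_k$, the polynomial $P_k$ has exactly $3\cdot2^j$ zeros $\alpha\in K$ with $v(\alpha-1)=\rho_j$, counted with multiplicity. If $k$ is odd, $-1$ is a simple zero of $P_k$.
\end{lemma}

\begin{proof}
Let $\varphi(r)=\sum_\alpha\min(r,v(\alpha-1))$, the sum over the zeros of $P_k$ with multiplicity. Let $I$ be a bounded open interval that contains none of the numbers $v(\alpha-1)$. On $I$ the function $\varphi$ is affine, and its slope is the number of zeros with $v(\alpha-1)\ge\sup I$. For rational $r\in I$ choose $z$ with $v(z-1)=r$. Then $v(z-\alpha)=\min(r,v(\alpha-1))$ for each $\alpha$, and $P_k$ has leading coefficient $\pm1$, so $v(P_k(z))=\varphi(r)$.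

By Proposition~\ref{prop:val}, the disjointness in \eqref{eq:tile} and $v(-1-1)=1$, this applies to $I_j^-=(2^{-j-2},\rho_j)$ and $I_j^+=(\rho_j,2^{-j})$. An affine function is determined by its values at rational points, so Proposition~\ref{prop:val}(a) shows that $\varphi$ has slope $2^j-1+3\cdot2^j$ on $I_j^-$ and slope $2^j-1$ on $I_j^+$. These slopes count the zeros with $v(\alpha-1)\ge\rho_j$ and with $v(\alpha-1)>\rho_j$, and their difference is $3\cdot2^j$.

For $k=1$ the last claim is clear from $P_1=1+z$. For odd $k\ge3$ we have $1\in J_k$, and the slope on $I_1^+=(\frac16,\frac12)$ is $1$. So exactly one zero, counted with multiplicity, has $v(\alpha-1)\ge\frac12$, and $-1$ is such a zero.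
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
For $j\in J_k$ let $f_j=\prod(z-\alpha)$, the product over the zeros of $P_k$ with $v(\alpha-1)=\rho_j$, with multiplicity. By Proposition~\ref{prop:val} and Lemma~\ref{lem:count}, $\deg f_j=3\cdot2^j$ and $F_k=\pm\prod_{j\in J_k}f_j$. (For $k\le1$ the product is empty and $F_k=1$.) Different $f_j$ have no common root.

Fix $j$, put $m=3\cdot2^j$, let $\alpha$ be a root of $f_j$ and $f$ its minimal polynomial over $\mathbb{Q}_2$. The element $\beta=\alpha-1$ has valuation $1/m$. In a sum $\sum_{l=0}^{m-1}c_l\beta^l$ with $c_l\in\mathbb{Q}_2$ not all zero, the nonzero terms have valuations in the distinct classes $l/m+\mathbb{Z}$, so one term has strictly smallest valuation and the sum is nonzero. Hence $\deg f\ge m$. On the other hand, $f$ divides $P_k$, and each root $\sigma\alpha$ of $f$ has $v(\sigma\alpha-1)=v(\sigma\beta)=\rho_j$, so $f$ divides $f_j$ in $K[z]$. Comparing degrees gives $f_j=f$. Thus $f_j$ lies in $\mathbb{Q}_2[z]$ and is irreducible.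

An irreducible polynomial over a field of characteristic zero has simple roots. With Lemma~\ref{lem:count} for the zero $-1$, all zeros of $P_k$ in $K$ are simple. So $\gcd(P_k,P_k')$ has no zero in $K$ and equals $1$, and by the remark in Section~\ref{sec:alg} all zeros of $P_k$ in $\mathbb{C}$ are simple. Lemma~\ref{lem:basic}(b) transfers this to $Q_k$. Finally, an irreducible factor of $P_k$ over $\mathbb{Q}$ that is not a constant multiple of $1+z$ divides $F_k$, and by unique factorization in $\mathbb{Q}_2[z]$ it is a constant times $\prod_{j\in S}f_j$ for some nonempty $S\subseteq J_k$.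
\end{proof}

\section{Reciprocals of zeros and the resultant}\label{sec:recip}

The location of the zeros cannot by itself separate $\alpha$ from $1/\alpha$, since $v(1/\alpha-1)=v(\alpha-1)$. This equality helps in another way: Proposition~\ref{prop:approx} applies at both points with the same $j$, and the corresponding values of $w$ are reciprocal, as Lemma~\ref{lem:P2}(b) requires.

\begin{proposition}\label{prop:key}
Let $\alpha\in K$ be a zero of $P_k$ with $v(\alpha-1)=\rho_j$, $j\in J_k$. Then
\[
v\bigl(P_k(1/\alpha)\bigr)=\frac{k-j}2+\frac23-\rho_j .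
\]
In particular $P_k(1/\alpha)\ne0$.
\end{proposition}

\begin{proof}
Put $w=\alpha^{2^j}$. Proposition~\ref{prop:approx} with $z=\alpha$ gives $v(w-1)=\frac13$ and, since $P_j(\alpha)\neq0$, $P_2(w)=-\eta$; so $v(P_2(w))\ge\frac{11}8>\frac43$. By Lemma~\ref{lem:P2}(b), $v(P_2(1/w))=\frac43$. Proposition~\ref{prop:approx} with $z=1/\alpha$ gives
\[
P_k(1/\alpha)=2^{(k-j)/2-1}P_j(1/\alpha)\bigl(P_2(1/w)+\eta'\bigr),\qquad v(\eta')\ge\tfrac{11}8,
\]
with $v(P_j(1/\alpha))=(2^j-1)\rho_j=\frac13-\rho_j$. The last factor has valuation $\frac43$, and the total is $\frac{k-j}2-1+\frac13-\rho_j+\frac43$.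
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $G=\gcd(P_k,P_k^*)$. A zero of $G$ in $K$ is an element $\alpha\ne0$ with $P_k(\alpha)=P_k(1/\alpha)=0$. By Propositions~\ref{prop:val} and~\ref{prop:key}, this forces $k$ to be odd and $\alpha=-1$. So $G=1$ for even $k$. For odd $k$, $G$ is a power of $1+z$; the exponent is at least $1$ because $P_k(-1)=0$ and $P_k^*(-1)=\pm P_k(-1)=0$, and at most $1$ because $-1$ is a simple zero of $P_k$.
\end{proof}

By Section~\ref{sec:alg}, this completes the proof of Theorem~\ref{thm:circle}.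

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
The polynomial $F_k$ has leading coefficient $\pm1$ and its zeros have valuation $0$. Hence $v(\operatorname{Res}(F_k,F_k^*))=\sum_\alpha v(F_k(1/\alpha))$, the sum over the zeros of $F_k$, of which $3\cdot2^j$ have $v(\alpha-1)=\rho_j$. For $L\ge0$ put $N=4^L-1$. We use $\sum_{l=0}^{L-1}4^l=\frac N3$ and
\[
\sum_{l=0}^{L-1}4^l(L-l)=\sum_{m=1}^{L}\sum_{l=0}^{m-1}4^l=\sum_{m=1}^L\frac{4^m-1}3=\frac13\Bigl(\frac43N-L\Bigr).
\]

Let $k=2L$, so that $j=2l$ with $0\le l<L$. By Proposition~\ref{prop:key}, the zeros at radius $\rho_j$ contribute $3\cdot4^l(L-l+\frac23-\rho_j)=3\cdot4^l(L-l)+2\cdot4^l-1$. The sum over $l$ is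
\[
\bigl(\tfrac43N-L\bigr)+\tfrac23N-L=2N-2L=2^{k+1}-k-2 .
\]

Let $k=2L+1$, so that $j=2l+1$ with $0\le l<L$. Here $F_k(1/\alpha)=P_k(1/\alpha)/(1+1/\alpha)$, and $v(1+1/\alpha)=\rho_j$ by Lemma~\ref{lem:square}, since $\rho_j<1$. So $v(F_k(1/\alpha))=L-l+\frac23-2\rho_j$, and the $6\cdot4^l$ zeros at radius $\rho_j$ contribute $6\cdot4^l(L-l)+4\cdot4^l-2$. The sum over $l$ is
\[
\bigl(\tfrac83N-2L\bigr)+\tfrac43N-2L=4N-4L=2^{k+1}-2k-2 .
\]
This proves (c) and completes the proof of Theorem~\ref{thm:main}.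
\end{proof}

\begin{thebibliography}{1}

\bibitem{Erdelyi}
Tam\'as Erd\'elyi, \emph{The $L_q$ norm of the Rudin-Shapiro polynomials on subarcs of the unit circle}, arXiv:2311.04395 (2023).

\end{thebibliography}
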